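# Exchanging increasing and decreasing tails in inversion sequences

## Thirty-two fillings of $0\,0\,2\,\square\,4\,\square\,\square$

An inversion sequence of length $n$ is an integer sequence $e=e_1e_2\cdots e_n$ with $0\le e_i<i$ for every $i$. Take $n=7$, fix four entries and leave three boxes:
$$0\quad 0\quad 2\quad \square\quad 4\quad \square\quad \square .$$
We fill each box with an integer that is strictly smaller than the largest fixed entry to its left. So $e_4\in\{0,1\}$ and $e_6,e_7\in\{0,1,2,3\}$, which gives $2\cdot4\cdot4=32$ inversion sequences.

How many of them contain no three entries $x,y,z$, in this order from left to right, with $x>y>z$? In such a triple both $y$ and $z$ are smaller than something to their left. The fixed entries $0,0,2,4$ are never smaller than something to their left, so $y$ and $z$ sit in boxes. Conversely, if two boxes hold a larger entry followed by a smaller one, the fixed peak to the left of the first box completes the triple. So we must have $e_4\le e_6\le e_7$. With $e_4=0$ there are $10$ weakly increasing pairs from $\{0,1,2,3\}$, and with $e_4=1$ there are $6$ from $\{1,2,3\}$. Total: $16$.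

Now reverse the order of the last two. How many of the $32$ contain no $x,y,z$, in this order, with $y<z<x$? Again $y,z$ sit in boxes, and the best choice for $x$ is the largest fixed entry to the left of $y$: this is $2$ if $y=e_4$, and $4$ if $y=e_6$. So we forbid $e_4<e_6<2$, $e_4<e_7<2$ and $e_6<e_7$. If $e_4=0$, then neither $e_6$ nor $e_7$ is $1$, and $e_6\ge e_7$, so there are $6$ choices from $\{0,2,3\}$. If $e_4=1$, the first two conditions are empty and $e_6\ge e_7$ leaves $10$ choices. Total: $6+10=16$.

The totals agree, although the splittings $10+6$ and $6+10$ by the value of $e_4$ do not. More is true. In the first count the box entries are sorted, so each multiset of three numbers from $\{0,1,2,3\}$ that contains a $0$ or a $1$ occurs exactly once. In the second count, if the multiset contains a $1$, we need $e_4=1$ (otherwise $e_4=0$ and a $1$ sits in a later box), and the other two entries are in weakly decreasing order. If it contains no $1$, we need $e_4=0$, and again the other two are in weakly decreasing order. So each of the same $16$ multisets occurs exactly once. For instance,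
$$(e_4,e_6,e_7)=(0,1,2)\ \text{ faces }\ (1,2,0),\qquad (0,0,3)\ \text{ faces }\ (0,3,0).$$

Is this an accident of three boxes? What if we forbid a large entry followed by *three* smaller ones in decreasing order, against three in increasing order? What if we do not fix the peaks at all?

## The patterns 3210, 3201, 3012 and the main theorem

Let $\mathbf I_n$ be the set of inversion sequences of length $n$. Since $e_i$ has $i$ possible values, $|\mathbf I_n|=n!$.

**Definition (containment).** A pattern is a sequence $p=p_1\cdots p_k$ of nonnegative integers. A sequence $e$ contains $p$ if there are positions $i_1<\dots<i_k$ such that $e_{i_1}\cdots e_{i_k}$ is order-isomorphic to $p$: for all $a,b\in[k]$, $e_{i_a}<e_{i_b}$ iff $p_a<p_b$, and $e_{i_a}=e_{i_b}$ iff $p_a=p_b$. Such a subsequence is an occurrence of $p$. Otherwise $e$ avoids $p$. We write $\mathbf I_n(p)$ for the set of $e\in\mathbf I_n$ that avoid $p$.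

The opening example was about the patterns $210$ and $201$. For length four, $e$ contains $3201$ iff there are $i<j<k<\ell$ with $e_k<e_\ell<e_j<e_i$, and it contains $3012$ iff there are $i<j<k<\ell$ with $e_j<e_k<e_\ell<e_i$. It is known that $|\mathbf I_n(3210)|=|\mathbf I_n(3201)|$ for all $n\ge1$. A conjecture stated in Letong Hong and Rupert Li, "Length-Four Pattern Avoidance in Inversion Sequences", arXiv:2112.15081 (2021), says that
$$|\mathbf I_n(3201)|=|\mathbf I_n(3012)|\qquad(n\ge1).$$

Let us try small $n$. In each of the patterns $3210,3201,3012$ the first letter must be played by an entry that is at least $3$, hence at a position $i\ge4$, and three more positions must follow. So for $n\le6$ every inversion sequence avoids all three patterns. For $n=7$ the first letter must be at position $4$ with $e_4=3$, and then $e_5e_6e_7$ must be $210$, $201$ or $012$ respectively. The entries $e_1,e_2,e_3$ are free, which gives $1\cdot2\cdot3=6$ sequences. So each pattern has $5040-6=5034$ avoiders. In this case the correspondence is plain: permute the last three entries. From $n=8$ on, occurrences can overlap and peaks can vary, and we need a real argument.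

We shall prove that the conjecture is true, in a stronger, bijective form. Let us set up the general statement.

**Definition (tails).** For a pattern $\sigma=\sigma_1\cdots\sigma_\ell$ with $\ell\ge1$ (repeated letters allowed) and $k\ge1$, put
$$\sigma\ominus\iota_k=(\sigma_1+k)\cdots(\sigma_\ell+k)\,0\,1\cdots(k-1),\qquad \sigma\ominus\delta_k=(\sigma_1+k)\cdots(\sigma_\ell+k)\,(k-1)\cdots1\,0 .$$
Let $\delta_j=(j-1)\cdots1\,0$ be the decreasing pattern of length $j$.

For example, $0\ominus\iota_3=3012$, $0\ominus\delta_3=3210$, $10\ominus\iota_2=3201$ and $10\ominus\delta_2=3210$.

**Definition (general bounds).** Let $s_1\le s_2\le\dots\le s_n$ be positive integers and $\mathbf I_n^{(s)}=\{e\in\mathbb Z^n:0\le e_i<s_i\}$. The case $s_i=i$ gives $\mathbf I_n$.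

**Definition (tail statistics).** For $e\in\mathbf I_n^{(s)}$ let $\mathrm{inc}_\sigma(e)$ (resp. $\mathrm{dec}_\sigma(e)$, $\mathrm{winc}_\sigma(e)$, $\mathrm{wdec}_\sigma(e)$) be the largest $k\ge1$ for which there are positions $i_1<\dots<i_k$ such that

- $e_{i_1},\dots,e_{i_k}$ is strictly increasing (resp. strictly decreasing, weakly increasing, weakly decreasing), and
- some occurrence of $\sigma$ lies at positions $<i_1$ and has all its entries $>\max_r e_{i_r}$.

The value is $0$ if there is no such $k$.

For example, let $e=0\,1\,2\,3\,2\,0\,1$ and $\sigma=10$. The occurrence $3,2$ of $\sigma$ is followed by $0,1$, so $\mathrm{inc}_{10}(e)\ge2$. Only two positions follow the first occurrence of $10$, so $\mathrm{inc}_{10}(e)=2$ and $\mathrm{dec}_{10}(e)=1$.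

If we drop terms from a subsequence that is valid in this definition, a valid one remains: the first position can only move right and the maximum can only go down. Hence
$$e\text{ avoids }\sigma\ominus\iota_k\iff \mathrm{inc}_\sigma(e)<k,\qquad e\text{ avoids }\sigma\ominus\delta_k\iff\mathrm{dec}_\sigma(e)<k. \tag{1}$$

**Theorem 1.** For every nonempty $\sigma$ and nondecreasing $s$ there is a bijection $\Phi:\mathbf I_n^{(s)}\to\mathbf I_n^{(s)}$ that preserves the multiset of entries and satisfies, for all $e$,
$$\mathrm{dec}_\sigma(e)=\mathrm{inc}_\sigma(\Phi(e)),\qquad \mathrm{winc}_\sigma(e)=\mathrm{wdec}_\sigma(\Phi(e)).$$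
In particular $\Phi$ restricts, for every $k\ge1$, to a content-preserving bijection $\mathbf I_n^{(s)}(\sigma\ominus\delta_k)\to\mathbf I_n^{(s)}(\sigma\ominus\iota_k)$.

Here $\mathbf I_n^{(s)}(p)$ is the set of $p$-avoiders in $\mathbf I_n^{(s)}$, and "content" means the multiset of entries. The last sentence follows from the first identity and (1).

**Corollary 2.** $|\mathbf I_n(3201)|=|\mathbf I_n(3210)|=|\mathbf I_n(3012)|$ for all $n\ge1$, and the equalities hold for each fixed multiset of entries.

**Proof of Corollary 2 from Theorem 1.** Take $s_i=i$. With $\sigma=0$ and $k=3$ the theorem compares $3210$ with $3012$. With $\sigma=10$ and $k=2$ it compares $3210$ with $3201$. $\square$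

So the conjecture follows, and the known equality between $3210$ and $3201$ is proved again rather than used. The rest of the lecture proves Theorem 1.

## High and low entries, and words on a board

In the opening example the boxes carried all the information. We now find the boxes for an arbitrary $\sigma$.

**Definition (thresholds, high, low).** For $e\in\mathbf I_n^{(s)}$ let $m_i=m_i(e)$ be the maximum, over all occurrences of $\sigma$ in $e_1\cdots e_{i-1}$, of the smallest entry of the occurrence, and $m_i=0$ if there is none. Position $i$ is low if $e_i<m_i$, and high otherwise.

For $\sigma=0$ we have $m_i=\max_{j<i}e_j$, with $m_1=0$. In $0\,0\,2\,\square\,4\,\square\,\square$ the low positions are the boxes, with $m_4=2$ and $m_6=m_7=4$. For $\sigma=10$ and $e=0\,1\,2\,3\,2\,0\,1$ we have $m_1=\dots=m_5=0$ and $m_6=m_7=2$ (from the occurrence $3,2$), so positions $6,7$ are low.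

Clearly $m_1\le\dots\le m_n$. Also $m_i\le s_i$: if $m_i>0$, then $m_i=e_j$ for some $j<i$, so $m_i<s_j\le s_i$. This is where we use that $s$ is nondecreasing.

**Lemma 3.** Let $e\in\mathbf I_n^{(s)}$.

(A) $m_i$ is the maximum of the smallest entries over those occurrences of $\sigma$ that consist of high positions $<i$, and $0$ if there are none.

(B) Let $e'$ arise from $e$ by replacing each low entry $e_i$ by any integer $e_i'$ with $0\le e_i'<m_i(e)$. Then $e'\in\mathbf I_n^{(s)}$, $m_i(e')=m_i(e)$ for all $i$, and $e,e'$ have the same low positions.

(C) For positions $i_1<\dots<i_k$ with $k\ge1$ and $M=\max_re_{i_r}$, there is an occurrence of $\sigma$ before position $i_1$ with all entries $>M$ iff $M<m_{i_1}$. In that case all the $i_r$ are low.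

**Proof.** (A) This says that low entries never help to raise a threshold. If $m_i=0$, every occurrence before $i$ has smallest entry $0$, so the restricted maximum is also $0$. If $m_i>0$, take an occurrence attaining $m_i$. Each of its positions $j<i$ satisfies $e_j\ge m_i\ge m_j$, so $j$ is high.

(B) This says that the low entries can be changed freely below their thresholds. Membership in $\mathbf I_n^{(s)}$ follows from $e_i'<m_i(e)\le s_i$. For the thresholds we use induction on $i$. Suppose $m_j(e')=m_j(e)$ for all $j<i$ (for $i=1$ nothing is assumed). Let $j<i$. If $j$ is low in $e$, then $e_j'<m_j(e)=m_j(e')$, so $j$ is low in $e'$. If $j$ is high in $e$, then $e_j'=e_j\ge m_j(e)=m_j(e')$, so $j$ is high in $e'$. Thus $e$ and $e'$ have the same high positions before $i$, with the same entries there. By (A) these determine the threshold, so $m_i(e')=m_i(e)$. Once all thresholds agree, the same case distinction shows that all low positions agree.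

(C) This says that the valid tails can be read off the low entries. If an occurrence before $i_1$ has all entries $>M$, its smallest entry is $>M$, so $m_{i_1}>M$. Conversely, if $m_{i_1}>M\ge0$, then $m_{i_1}$ is positive, hence attained by an occurrence before $i_1$, and all its entries are $\ge m_{i_1}>M$. In this case $e_{i_r}\le M<m_{i_1}\le m_{i_r}$, so $i_r$ is low. $\square$

So only the low entries matter, and each low entry has its own upper bound. It is convenient to read them backwards, so that the bounds go down.

**Definition (words on a board).** Let $H_1\ge\dots\ge H_N\ge1$ be integers, and let $W(H)$ be the set of words $g=g_1\cdots g_N$ with $1\le g_j\le H_j$. A board chain of $g$ is a nonempty set of positions $j_1<\dots<j_r$ with $\max_qg_{j_q}\le H_{j_r}$. Let $\mathrm{inc}(g)$, $\mathrm{dec}(g)$, $\mathrm{winc}(g)$, $\mathrm{wdec}(g)$ be the maximal lengths of strictly increasing, strictly decreasing, weakly increasing, weakly decreasing board chains (all $0$ if $N=0$).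

Picture a board with columns of heights $H_1,\dots,H_N$ and a dot at height $g_j$ in column $j$. A set of dots is a board chain if every one of them is low enough to fit under the height of its last, shortest column.

For example, let $H=(4,4,2)$ and $g=(3,2,1)$. The pairs $(g_1,g_2)=(3,2)$ and $(g_2,g_3)=(2,1)$ are board chains, since $3\le4$ and $2\le2$. The triple is not, since $3>H_3=2$. So $\mathrm{dec}(g)=2$ although the word is decreasing of length $3$, and $\mathrm{inc}(g)=1$.

**Proposition 4.** There is a content-preserving bijection $\Psi:W(H)\to W(H)$ with
$$\mathrm{dec}(g)=\mathrm{inc}(\Psi(g)),\qquad \mathrm{winc}(g)=\mathrm{wdec}(\Psi(g)).$$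

**Proof of Theorem 1 from Proposition 4.** *Translation.* This step turns tails of $e$ into board chains. Let $a_1<\dots<a_N$ be the low positions of $e$, and put
$$H_j=m_{a_{N+1-j}},\qquad g_j=e_{a_{N+1-j}}+1\qquad(1\le j\le N).$$
Since the thresholds are nondecreasing and positive at low positions, $H_1\ge\dots\ge H_N\ge1$. Since $e_a<m_a$ at low positions, $g\in W(H)$. By Lemma 3(C), the subsequences that count in the definitions of $\mathrm{inc}_\sigma$, $\mathrm{dec}_\sigma$, $\mathrm{winc}_\sigma$, $\mathrm{wdec}_\sigma$ are those at low positions $i_1<\dots<i_k$ with $\max_re_{i_r}+1\le m_{i_1}$. After reading backwards, $i_1$ becomes the last position of the chain, so this says exactly that the corresponding positions form a board chain of $g$. Reading backwards exchanges increasing and decreasing, so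
$$\mathrm{dec}_\sigma(e)=\mathrm{inc}(g),\quad \mathrm{inc}_\sigma(e)=\mathrm{dec}(g),\quad \mathrm{winc}_\sigma(e)=\mathrm{wdec}(g),\quad \mathrm{wdec}_\sigma(e)=\mathrm{winc}(g). \tag{2}$$

*The map.* This step defines $\Phi$ and shows that it is a bijection. Let $\Phi(e)$ arise from $e$ by replacing $g$ with $\Psi^{-1}(g)$ at the low positions and leaving the high entries unchanged. Sort $\mathbf I_n^{(s)}$ into classes: two sequences are in the same class if they have the same low positions, the same thresholds and the same high entries. Within a class, $H$ is constant and a sequence is determined by its word $g\in W(H)$. By Lemma 3(B), every word in $W(H)$ occurs in the class. So each class is in bijection with $W(H)$ for its $H$, and $\Phi$ acts on it as $\Psi^{-1}$. Hence $\Phi$ is a bijection of each class, so of $\mathbf I_n^{(s)}$. It preserves the multiset of entries since $\Psi$ does.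

*The statistics.* Apply Proposition 4 to the word $\Psi^{-1}(g)$, and (2) to both $e$ and $\Phi(e)$:
$$\mathrm{dec}_\sigma(e)=\mathrm{inc}(g)=\mathrm{dec}(\Psi^{-1}(g))=\mathrm{inc}_\sigma(\Phi(e)),$$
$$\mathrm{winc}_\sigma(e)=\mathrm{wdec}(g)=\mathrm{winc}(\Psi^{-1}(g))=\mathrm{wdec}_\sigma(\Phi(e)).\qquad\square$$

It remains to prove Proposition 4.

## Why reversal and complement fail on a cut board

If all $H_j$ are equal, Proposition 4 is trivial. Every nonempty set of positions is then a board chain, and reversing the word, $g_1\cdots g_N\mapsto g_N\cdots g_1$, stays in $W(H)$, preserves content and exchanges increasing with decreasing, strictly and weakly. If we ask only for the first identity and drop content, complementing, $g_j\mapsto H_j+1-g_j$, also works for equal $H_j$.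

Once the heights differ, both maps break. Look again at $0\,0\,2\,\square\,4\,\square\,\square$, with $(e_4,e_6,e_7)$ as box entries.

Complementing each box below its own bound sends $(e_4,e_6,e_7)$ to $(1-e_4,3-e_6,3-e_7)$. The filling $(1,2,3)$ avoids $210$, but its image $(0,1,0)$ contains $201$, because of the entries $e_3=2$, $e_4=0$, $e_6=1$. The comparison $e_4<e_6$ was not reversed because the two boxes are complemented with respect to different bounds.

Reversing the low entries sends $0\,0\,2\,0\,4\,1\,2$ to $0\,0\,2\,2\,4\,1\,0$. The entry $2$ now in position $4$ is not below its threshold $2$, so position $4$ has become high. The damage is real: in $0\,0\,2\,2\,4\,0\,1$ the low positions are $6$ and $7$, and reversing the low entries there also gives $0\,0\,2\,2\,4\,1\,0$. Both originals avoid $210$, so reversal is not injective on avoiders. On the board $H=(4,4,2)$ this is the statement that $321$ is a legal word, but its reversal $123$ puts a $3$ in a column of height $2$.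

Here is what we need instead. Each point $(X,Y)$ on the boundary of the board spans a rectangle $[1,X]\times[1,Y]$ inside the board. We shall see that a board chain is a set of dots contained in at least one of these rectangles. On a single rectangle, row insertion gives a tableau whose shape records the longest increasing and decreasing chains as its numbers of columns and rows, and transposing the shape exchanges them. We want to do this *in all boundary rectangles at once*. So record the shape at every boundary point, and transpose every shape in the record. The question is whether the transposed record belongs to another filling. The point of the next two sections is that the possible records are described by a local rule, one square gained or lost per step, that does not distinguish rows from columns.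

## Row insertion and the two largest letters

In this section words have distinct letters. We recall what we need from Stanley, *Enumerative Combinatorics 2*, Chapter 7 and its Appendix A1.

A tableau here is a filling of a Young diagram, in English notation, with distinct numbers that increase along rows and down columns. To insert $x$ into a tableau: in row 1, let $x$ replace the smallest entry larger than $x$, and insert the replaced entry into row 2 by the same rule, and so on. When no entry of the row is larger, the current letter is appended to that row and we stop. $P(w)$ is the result of inserting the letters of $w$ from left to right into the empty tableau. For example,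
$$P(312):\qquad \begin{matrix}3\end{matrix}\quad\to\quad\begin{matrix}1\\3\end{matrix}\quad\to\quad\begin{matrix}1&2\\3&\end{matrix}.$$

A corner is a square whose removal leaves a Young diagram. Reverse insertion from a corner removes its entry $z$; in the row above, $z$ replaces the largest entry smaller than $z$; the replaced entry goes up in the same way; and the entry that leaves row 1 is ejected.

**Fact F1.** Inserting a letter that is not in $P$ adds one square. From the larger tableau and the position of the new square, reverse insertion recovers $P$ and the letter. Reverse insertion may be started from any corner: inserting the ejected letter again restores the tableau, with the chosen corner as the new square.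

**Fact F2.** If $y$ is the largest letter of $w$, then deleting $y$ from $w$ deletes the entry $y$ from $P(w)$.

The reason for F2 is short. Compare the insertions of $w$ and of $w$ without $y$. Up to the letter $y$ they agree; then $y$ is appended to row 1, and the two tableaux differ just by the entry $y$. Suppose they differ just by $y$ and a letter $x<y$ is inserted into both. In any row, if some entry other than $y$ is larger than the incoming letter, the same entry is replaced in both tableaux, since $y$ is never the smallest candidate. If no other entry is larger and $y$ is not in the row, the letter is appended in both. If no other entry is larger and $y$ is in the row, then $y$ is at the end of the row; one tableau appends the letter, while in the other it takes the square of $y$, which is the same square, and $y$ moves to the end of the next row. In all cases the results again differ just by $y$.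

**Fact F3 (Schensted).** The number of columns (rows) of $P(w)$ is the length of a longest increasing (decreasing) subsequence of $w$.

**Fact F4.** $w$ is Knuth-equivalent to the row reading word of $P(w)$, where rows are read from left to right, from the bottom row to the top row. Here an elementary Knuth move is one of
$$xzy\leftrightarrow zxy,\qquad yxz\leftrightarrow yzx\qquad(x<y<z)$$
on three adjacent letters, and Knuth-equivalent means connected by such moves.

For example, $312$ is its own reading word, and $132$ has the same tableau: $132\leftrightarrow312$ is a Knuth move with $x=1$, $y=2$, $z=3$.

The following lemma will be used to handle repeated letters. It says that the order of the two largest letters can be read off their squares.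

**Lemma 5.** Let $a<b$ be the two largest letters of $w$. Then
$$a\text{ precedes }b\text{ in }w\iff\mathrm{row}(b)\le\mathrm{row}(a)\text{ in }P(w)\iff\mathrm{col}(b)>\mathrm{col}(a)\text{ in }P(w).$$

**Proof.** *First equivalence.* We move from $w$ to the reading word without disturbing $a$ and $b$. A Knuth move transposes two adjacent letters $x<z$ only in the presence of a letter $y$ of the word with $x<y<z$. No letter lies between $a$ and $b$ in value, so no Knuth move interchanges them. By F4, $a$ and $b$ have the same relative order in $w$ as in the reading word of $P(w)$. In the reading word lower rows come first and each row is increasing, so $a$ precedes $b$ iff $a$ is in a lower row than $b$ or in the same row, i.e. iff $\mathrm{row}(b)\le\mathrm{row}(a)$.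

*Second equivalence.* We rule out the two bad configurations. If $\mathrm{row}(b)\le\mathrm{row}(a)$ and $\mathrm{col}(b)\le\mathrm{col}(a)$, then monotonicity of the tableau gives $b\le a$, a contradiction. So $\mathrm{row}(b)\le\mathrm{row}(a)$ implies $\mathrm{col}(b)>\mathrm{col}(a)$. If $\mathrm{row}(b)>\mathrm{row}(a)$ and $\mathrm{col}(b)>\mathrm{col}(a)$, consider the square $(\mathrm{row}(a),\mathrm{col}(b))$, which lies in the diagram because it is above the square of $b$. Its entry is larger than $a$, being to the right of $a$ in the same row, and smaller than $b$, being above $b$ in the same column. No letter lies strictly between $a$ and $b$, a contradiction. So $\mathrm{row}(b)>\mathrm{row}(a)$ implies $\mathrm{col}(b)\le\mathrm{col}(a)$. $\square$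

## Shapes along the boundary path

We first treat fillings with distinct letters.

**Definition (transversals).** Let $N\ge1$ and $N=H_1\ge H_2\ge\dots\ge H_N\ge1$, and put $H_{N+1}=0$. The board $B$ is the set of cells $(x,y)$ with $1\le x\le N$ and $1\le y\le H_x$. A transversal of $B$ is a permutation $t$ of $[N]$ with $t_x\le H_x$ for all $x$.

A transversal is a special word in $W(H)$, so board chains, $\mathrm{inc}(t)$ and $\mathrm{dec}(t)$ are defined.

**Definition (path, words and shapes).** The boundary path goes from $(0,N)$ to $(N,0)$: for $x=1,\dots,N$ it makes an east step $(x-1,H_x)\to(x,H_x)$, followed by $H_x-H_{x+1}$ south steps. For a point $p=(x,y)$ on the path, $w_p$ is the subword of $t_1\cdots t_x$ that consists of the letters $\le y$; $P_p=P(w_p)$; and $\lambda_p$ is the shape of $P_p$.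

Take $N=3$, $H=(3,3,2)$ and $t=321$. The path and its data are

| $p$ | $(0,3)$ | $(1,3)$ | $(2,3)$ | $(2,2)$ | $(3,2)$ | $(3,1)$ | $(3,0)$ |
|---|---|---|---|---|---|---|---|
| $w_p$ | $\emptyset$ | $3$ | $32$ | $2$ | $21$ | $1$ | $\emptyset$ |
| $\lambda_p$ | $\emptyset$ | $(1)$ | $(1,1)$ | $(1)$ | $(1,1)$ | $(1)$ | $\emptyset$ |

No $\lambda_p$ has three rows: the point $(3,3)$ is not on the path, so the chain $3,2,1$ is not seen.

**Lemma 6.** The map $t\mapsto(\lambda_p)_p$ is a bijection from the transversals of $B$ to the sequences of partitions along the path that begin and end with $\emptyset$, gain one square on each east step, and lose one square on each south step.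

**Proof.** **Step 1: the shapes obey the rules.** We check what one step of the path does to $P_p$. At $(0,N)$ and at $(N,0)$ the word is empty. On the east step $(x-1,y)\to(x,y)$ we have $y=H_x\ge t_x$. So the word gains the last letter $t_x$, the tableau undergoes the insertion of $t_x$, and by F1 it gains one square. On a south step $(x,y)\to(x,y-1)$ we have $H_{x+1}<y\le H_x$. Let $q$ be the position with $t_q=y$. Then $H_q\ge y>H_{x+1}$, so $q\le x$. Hence $y$ is a letter of $w_{(x,y)}$, and it is the largest one. Passing to $y-1$ deletes it, so by F2 the tableau loses the entry $y$ and with it one square.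

**Step 2: the shapes determine $t$.** We walk backwards from $(N,0)$, where the tableau is empty. Suppose we know the tableau at the end of a step. If it is a south step $(x,y)\to(x,y-1)$, then by Step 1 $P_{(x,y)}$ is $P_{(x,y-1)}$ with $y$ put into the square of $\lambda_{(x,y)}$ not in $\lambda_{(x,y-1)}$. If it is an east step $(x-1,y)\to(x,y)$, then by F1 reverse insertion from the square of $\lambda_{(x,y)}$ not in $\lambda_{(x-1,y)}$ recovers both $P_{(x-1,y)}$ and $t_x$. So all of $t$ is determined by the shapes.

**Step 3: every admissible sequence of shapes occurs.** We run the backward procedure on a given sequence $(\lambda_p)_p$ and check that it produces a transversal with these shapes. Define tableaux $Q_p$ of shape $\lambda_p$, starting from $\emptyset$ at $(N,0)$, keeping the property that $Q_{(x,y)}$ has distinct entries in $[y]$. Backwards across a south step, $Q_{(x,y-1)}$ has entries in $[y-1]$, and we put $y$ into the additional square. This square is a corner of $\lambda_{(x,y)}$ and $y$ is larger than all other entries, so the result $Q_{(x,y)}$ is a tableau with distinct entries in $[y]$. Backwards across an east step $(x-1,y)\to(x,y)$, the square lost is a corner of $\lambda_{(x,y)}$ because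 $\lambda_{(x-1,y)}$ is a partition. By F1 we may start reverse insertion there. It gives a tableau $Q_{(x-1,y)}$ of shape $\lambda_{(x-1,y)}$ with entries in $[y]$, and an ejected letter, which we call $t_x$. Then $t_x\le y=H_x$.

The path has exactly one south step from height $y$ to height $y-1$ for each $y\in[N]$, so each letter of $[N]$ is put in exactly once. The tableau at $(0,N)$ has shape $\emptyset$. So each letter is ejected exactly once, and $t$ is a permutation, hence a transversal.

It remains to see that $t$ has the given shapes. Going forward, $Q$ starts at $\emptyset$, undergoes the insertion of $t_x$ on the $x$-th east step (by F1), and loses the entry $y$ on the south step leaving height $y$. By Step 1, the tableaux $P_p$ of $t$ start at $\emptyset$ and obey the same rules. Hence $P_p=Q_p$ for all $p$, and $P_p$ has shape $\lambda_p$. $\square$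

## Transposing every shape

The conditions in Lemma 6 are unchanged if every partition is replaced by its transpose (conjugate). So transposing all shapes defines an involution $t\mapsto t^\top$ on the transversals of $B$: $t^\top$ is the transversal whose shapes are the transposes of those of $t$.

In the example $H=(3,3,2)$, $t=321$, the transposed shapes are $\emptyset,(1),(2),(1),(2),(1),\emptyset$. Walk backwards. At $(3,1)$ the tableau is $\begin{matrix}1\end{matrix}$ and at $(3,2)$ it is $\begin{matrix}1&2\end{matrix}$. Reverse insertion from the second square ejects $t^\top_3=2$ and leaves $\begin{matrix}1\end{matrix}$ at $(2,2)$. At $(2,3)$ we have $\begin{matrix}1&3\end{matrix}$, which ejects $t^\top_2=3$, and finally $t^\top_1=1$. So $(321)^\top=132$ on this board. Unlike the reversal $123$, it is legal.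

**Lemma 7.** (a) $\mathrm{inc}(t^\top)=\mathrm{dec}(t)$ and $\mathrm{dec}(t^\top)=\mathrm{inc}(t)$.

(b) Suppose rows $y-1$ and $y$ of $B$ have equal length. Then $y-1$ precedes $y$ in $t$ iff $y$ precedes $y-1$ in $t^\top$.

**Proof.** (a) We first show that the board chains are the sets of dots that fit into one boundary rectangle: a nonempty set of positions $j_1<\dots<j_r$ is a board chain of $t$ iff there is a path point $(X,Y)$ such that all these positions are $\le X$ and all their values are $\le Y$. If it is a board chain, take $(X,Y)=(j_r,H_{j_r})$, the end of the $j_r$-th east step. Conversely, let $(X,Y)$ be such a point. Then $X\ge j_r\ge1$. A path point with abscissa $X\ge1$ has $Y\le H_X$, and $H_X\le H_{j_r}$ since $j_r\le X$. So $\max_qt_{j_q}\le Y\le H_{j_r}$.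

Therefore the increasing board chains are exactly the nonempty increasing subsequences of the words $w_p$, and likewise for decreasing ones. By F3, $\mathrm{inc}(t)$ is the maximal number of columns among the $\lambda_p$, and $\mathrm{dec}(t)$ the maximal number of rows. Transposing all shapes exchanges these two numbers.

(b) We locate the squares of $y$ and $y-1$ in the record of shapes. The south step from height $y$ to height $y-1$ is at the abscissa $x$ with $H_{x+1}<y\le H_x$, which is the length of row $y$. Since row $y-1$ has the same length, the path has consecutive south steps
$$(x,y)\to(x,y-1)\to(x,y-2).$$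
By Step 1 of the proof of Lemma 6, $y$ is a letter of $w_{(x,y)}$, and $y-1$ is a letter of $w_{(x,y-1)}$, hence of $w_{(x,y)}$. They are the two largest letters of $w_{(x,y)}$. Also by Step 1, $P_{(x,y)}$ loses the entry $y$ on the first of these south steps and the entry $y-1$ on the second. So the square of $y$ in $P_{(x,y)}$ is the one removed at the first step, and the square of $y-1$ is the one removed at the second. Write $\mathrm{row}$ and $\mathrm{col}$ for the coordinates of these squares for $t$. By Lemma 5,
$$y-1\text{ precedes }y\text{ in }t\iff\mathrm{row}(y)\le\mathrm{row}(y-1)\iff\mathrm{col}(y)>\mathrm{col}(y-1).$$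
For $t^\top$ the same description holds with transposed shapes, so the squares of $y$ and $y-1$ are the transposes of those for $t$. Lemma 5 for $t^\top$ therefore says
$$y-1\text{ precedes }y\text{ in }t^\top\iff\mathrm{col}(y)\le\mathrm{col}(y-1).$$
The right-hand side is the negation of $\mathrm{col}(y)>\mathrm{col}(y-1)$. So $y-1$ precedes $y$ in $t^\top$ iff $y$ precedes $y-1$ in $t$, and this is equivalent to (b). $\square$

In the example, rows $1$ and $2$ of the board $(3,3,2)$ both have length $3$. In $321$ the letter $2$ precedes $1$, and in $132$ the letter $1$ precedes $2$, as (b) predicts.

## Repeated letters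

We now prove Proposition 4, whose words may repeat letters. The plan is to make the letters distinct, apply $\top$, and go back. On the way in, equal letters become increasing; on the way out, they will be decreasing, and Lemma 7(b) guarantees this.

**Proof of Proposition 4.** If $N=0$ there is nothing to do. Fix a content: $c_v$ letters equal to $v$ for each $v\ge1$, with $\sum_vc_v=N$. It suffices to construct $\Psi$ on the words of $W(H)$ with this content, and we may assume that there is at least one, say $g$.

**Step 1: a board with one row per letter.** We split each row $v$ into as many rows as there are letters $v$. Replace row $v$ by a block of $c_v$ consecutive rows, none if $c_v=0$. So block $v$ consists of the row indices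
$$c_1+\dots+c_{v-1}+1,\ \dots,\ c_1+\dots+c_v .$$
Let $B'$ be the board with column heights $H_j'=\sum_{v\le H_j}c_v$. Then $H_1'\ge\dots\ge H_N'$, because $H_1\ge\dots\ge H_N$. We have $H_N'\ge1$, because $g_N\le H_N$ and $c_{g_N}>0$. We have $H_1'=N$, because every letter of $g$ is at most $H_1$. So $B'$ is a board as in the definition of transversals.

A row index in block $v$ is at most $H_j'$ iff $v\le H_j$. Indeed, if $v\le H_j$, the index is at most $c_1+\dots+c_v\le H_j'$; if $v>H_j$, the index is larger than $c_1+\dots+c_{v-1}\ge H_j'$. That is, a row of block $v$ meets column $j$ iff $v\le H_j$. In particular all rows in a block have equal length.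

**Step 2: two standardizations.** We encode words as transversals in two ways. For $g\in W(H)$ with the given content, let $\mathrm{std}_+(g)$ be obtained by replacing the letters equal to $v$, from left to right, by the row indices of block $v$ in increasing order, and $\mathrm{std}_-(g)$ by using them in decreasing order. Since $g_j\le H_j$, Step 1 shows that both are transversals of $B'$. Moreover, $\mathrm{std}_+$ is a bijection from the words of $W(H)$ with the given content onto the transversals of $B'$ in which the row indices of each block appear in increasing order, and $\mathrm{std}_-$ onto those in which they appear in decreasing order. The inverse in both cases replaces every row index of block $v$ by $v$. By Step 1 this collapsing does give a word in $W(H)$, and its content is right because block $v$ has $c_v$ elements.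

**Step 3: chains correspond.** A set of positions $j_1<\dots<j_r$ is a board chain of $g$ iff $g_{j_q}\le H_{j_r}$ for all $q$. By Step 1 this holds iff $\mathrm{std}_\pm(g)_{j_q}\le H'_{j_r}$ for all $q$, i.e. iff it is a board chain of $\mathrm{std}_\pm(g)$. For positions $p<q$,
$$\mathrm{std}_+(g)_p>\mathrm{std}_+(g)_q\iff g_p>g_q,\qquad \mathrm{std}_+(g)_p<\mathrm{std}_+(g)_q\iff g_p\le g_q,$$
$$\mathrm{std}_-(g)_p<\mathrm{std}_-(g)_q\iff g_p<g_q,\qquad \mathrm{std}_-(g)_p>\mathrm{std}_-(g)_q\iff g_p\ge g_q.$$
Hence
$$\mathrm{dec}(\mathrm{std}_+(g))=\mathrm{dec}(g),\quad\mathrm{inc}(\mathrm{std}_+(g))=\mathrm{winc}(g),\quad\mathrm{inc}(\mathrm{std}_-(g))=\mathrm{inc}(g),\quad\mathrm{dec}(\mathrm{std}_-(g))=\mathrm{wdec}(g). \tag{3}$$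

**Step 4: transposition turns increasing blocks into decreasing blocks.** The row indices of a block appear in increasing order in $t$ iff $y-1$ precedes $y$ for every two consecutive row indices $y-1,y$ of the block, and in decreasing order iff $y$ always precedes $y-1$. Rows of a block have equal length, so Lemma 7(b) applies to all these pairs: $t$ has increasing blocks iff $t^\top$ has decreasing blocks. Since $\top$ is an involution, it maps the transversals with increasing blocks bijectively onto those with decreasing blocks.

**Step 5: conclusion.** By Steps 2 and 4,
$$\Psi=\mathrm{std}_-^{-1}\circ\top\circ\mathrm{std}_+$$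
is a bijection of the set of words in $W(H)$ with the given content. By (3) and Lemma 7(a),
$$\mathrm{dec}(g)=\mathrm{dec}(\mathrm{std}_+(g))=\mathrm{inc}(\mathrm{std}_+(g)^\top)=\mathrm{inc}(\mathrm{std}_-(\Psi(g)))=\mathrm{inc}(\Psi(g)),$$
$$\mathrm{winc}(g)=\mathrm{inc}(\mathrm{std}_+(g))=\mathrm{dec}(\mathrm{std}_+(g)^\top)=\mathrm{dec}(\mathrm{std}_-(\Psi(g)))=\mathrm{wdec}(\Psi(g)).\qquad\square$$

With Proposition 4, the proof of Theorem 1 is complete, and so is that of Corollary 2: the conjecture is true.

Let us run $\Phi$ on the opening example, with $\sigma=0$. The low positions are $4,6,7$, so $H=(m_7,m_6,m_4)=(4,4,2)$ and $g=(e_7+1,e_6+1,e_4+1)$. Recall that $\Phi$ uses $\Psi^{-1}=\mathrm{std}_+^{-1}\circ\top\circ\mathrm{std}_-$.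

For $(e_4,e_6,e_7)=(0,1,2)$ we get $g=(3,2,1)$. All letters are distinct, $H'=(3,3,2)$ and $\mathrm{std}_-(g)=321$. We computed $(321)^\top=132$, so $\Psi^{-1}(g)=(1,3,2)$, and the new box entries are $(e_4,e_6,e_7)=(1,2,0)$.

For $(e_4,e_6,e_7)=(0,0,3)$ we get $g=(4,1,1)$. Block $1$ consists of rows $1,2$ and block $4$ of row $3$, so again $H'=(3,3,2)$, and $\mathrm{std}_-(g)=321$. Transposition gives $132$, in which rows $1,2$ of block $1$ appear in increasing order. Collapsing gives $(1,4,1)$, so the new box entries are $(0,3,0)$. Both results are the partners found by hand at the start.

## What the bijection fixes, more patterns, and the limits of the hypotheses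

The map $\Phi$ fixes all high entries in position and value. For $\sigma=0$ the high positions are exactly those $i$ with $e_i\ge\max_{j<i}e_j$ (position $1$ included). So between $\mathbf I_n(3210)$ and $\mathbf I_n(3012)$ the bijection preserves the positions and values of all weak left-to-right maxima, as well as the multiset of entries.

Since $\sigma$ is arbitrary, the theorem can be applied to many patterns.

**Corollary 8.** Let $r\ge2$, let $s$ be nondecreasing, and fix a multiset of entries.

(i) The $r-1$ patterns $\delta_j\ominus\iota_{r-j}$ $(1\le j\le r-1)$, i.e. $(r-1)(r-2)\cdots(r-j)\,0\,1\cdots(r-j-1)$, are avoided by equally many sequences of $\mathbf I_n^{(s)}$ with that multiset of entries. In particular they are Wilf-equivalent on inversion sequences, that is, $|\mathbf I_n(p)|$ is the same for all of them, for every $n$.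

(ii) For every nonempty $\sigma$, the same holds for the patterns $\sigma\ominus\iota_r$, $\sigma\ominus\delta_j\ominus\iota_{r-j}$ $(1\le j\le r-1)$, and $\sigma\ominus\delta_r$.

**Proof.** (i) We compare each pattern with $\delta_r$. Theorem 1 with $\delta_j$ in place of $\sigma$ and $k=r-j$ shows that $\delta_j\ominus\iota_{r-j}$ and $\delta_j\ominus\delta_{r-j}$ have equally many avoiders with the given multiset, and $\delta_j\ominus\delta_{r-j}=(r-1)\cdots(r-j)(r-j-1)\cdots0=\delta_r$.

(ii) We compare each pattern with $\sigma\ominus\delta_r$. For $\sigma\ominus\iota_r$ use Theorem 1 with $\sigma$ and $k=r$. For $\sigma\ominus\delta_j\ominus\iota_{r-j}$ use it with $\sigma\ominus\delta_j$ in place of $\sigma$ and $k=r-j$; the partner is $(\sigma\ominus\delta_j)\ominus\delta_{r-j}=\sigma\ominus\delta_r$. $\square$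

For $r=4$, part (i) is the statement about $3012$, $3201$ and $3210$. For $r=3$ it compares $201$ with $210$, the patterns of the opening example.

Both hypotheses of the theorem are needed.

**The pattern $\sigma$ must be nonempty.** Put differently, $j=0$ cannot be included in Corollary 8(i). Let $r\ge2$. A sequence in $\mathbf I_r$ that contains $01\cdots(r-1)$ must be strictly increasing, and together with $0\le e_i<i$ this forces $e_i=i-1$. So exactly one sequence contains it, and $|\mathbf I_r(01\cdots(r-1))|=r!-1$. For $1\le j\le r-1$, the first letter of $\delta_j\ominus\iota_{r-j}$ is not its minimum. An occurrence in $e\in\mathbf I_r$ would use all positions, and $e_1=0$ would have to be larger than some entry, which is impossible. So $|\mathbf I_r(\delta_j\ominus\iota_{r-j})|=r!$.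

**The bounds $s$ must be nondecreasing.** Let $s=(4,1,2,3)$, so that there are $24$ sequences. An occurrence of $3012$ uses all four positions, so $0=e_2<e_3<e_4<e_1$ with $e_3\le1$, $e_4\le2$, $e_1\le3$. This forces $e=3\,0\,1\,2$, which does lie in $\mathbf I_4^{(s)}$. An occurrence of $3210$ would need $e_4<e_3<e_2=0$, which is impossible. So the numbers of avoiders of $3012$ and of $3210$ are $23$ and $24$, respectively.
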